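# Nonsingular matrices whose sums are often singular

## 1. Scalars and triangular matrices: counting sign patterns

Take a finite set $\mathcal M$ of nonzero real numbers. We want a large subset $\mathcal M'$ in which no sum $x+y$ vanishes, where $x=y$ is allowed. Since $x+y=0$ means $y=-x$, and since $2x\ne 0$, the only thing to avoid is keeping both members of a pair $\{x,-x\}$. Keep exactly one element of $\mathcal M$ from each pair $\{x,-x\}$ that meets $\mathcal M$. Each pair contributes at most two elements to $\mathcal M$, so $|\mathcal M'|\ge\frac12|\mathcal M|$. The set $\{1,-1\}$ shows that $\frac12$ cannot be improved. The same argument works over every field of characteristic $\neq 2$.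

A nonzero number is a nonsingular $1\times1$ matrix. The question for $k\times k$ matrices is posed by Jozsef Solymosi in "The sum of nonsingular matrices is often nonsingular", arXiv:1801.07387 (2018). Is there, for every $k$, a constant $c>0$ depending only on $k$ such that every finite set $\mathcal M$ of nonsingular real $k\times k$ matrices has a subset $\mathcal M'$ with $|\mathcal M'|\ge c|\mathcal M|$ and $\det(A+B)\ne0$ for all $A,B\in\mathcal M'$?

**Definition.** A set $\mathcal M'$ of matrices is *good* if $\det(A+B)\neq0$ for all $A,B\in\mathcal M'$.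

In characteristic $\ne 2$ the case $A=B$ costs nothing, because $\det(2A)=2^k\det A\ne0$. So the question is about a graph: join distinct $A,B\in\mathcal M$ when $A+B$ is singular, and ask for an independent set of size proportional to $|\mathcal M|$.

The scalar argument extends to upper triangular real matrices. Sort them by the sign pattern of the diagonal, which gives $2^k$ classes, and keep a largest class. The sum of two matrices in one class is triangular with nonzero diagonal, so the class is good, and $c=2^{-k}$ works. For triangular matrices this is optimal. The $2^k$ matrices $\mathrm{diag}(\pm1,\dots,\pm1)$ have the property that the sum of any two distinct ones has a zero on the diagonal, so a nonempty good subset has exactly one element. In particular the constant in the question, if it exists, is at most $2^{-k}$.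

What changes for general matrices? For $k=1$ each $x$ has a single forbidden partner, so the graph is a matching. For $k\ge2$ the forbidden partners of $A$ form the hypersurface $\det(A+B)=0$. The degrees can be large, and no evident finite list of "signs" separates a matrix from its partners. We shall see that no such list exists: the answer to the question is **no** for every $k\ge2$.

## 2. Statements: where the constant exists and where it fails

**Theorem 1 (answer to the question).** There is an absolute constant $C$ such that for every $k\ge 2$ and every $n\ge 2$ there is a set $\mathcal M$ of $n$ nonsingular integer $k\times k$ matrices, all with the same determinant, such that every good $\mathcal M'\subset\mathcal M$ satisfies $|\mathcal M'|\le C\,n/(\log n)^{1/28}$. Hence for no $k\ge2$ does a constant $c>0$ exist.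

**Theorem 2 (all infinite fields, all $\det(A+tB)$).** Let $K$ be an infinite field of any characteristic, $t\in K\setminus\{0\}$, $k\ge2$, $\varepsilon>0$. There is a finite $\mathcal M\subset SL_k(K)$ such that every $\mathcal M'\subset\mathcal M$ with $|\mathcal M'|>\varepsilon|\mathcal M|$ contains distinct $A,B$ with $\det(A+tB)=0$.

**Theorem 3 (classification and positive results).**

(a) For a field $K$ with $\operatorname{char}K\neq2$, a constant $c=c(k,K)>0$ as in the question exists if and only if $k=1$ or $K$ is finite. For $k=1$ the optimal constant is $1/2$.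

(b) If $R$ is a commutative ring with a homomorphism to a finite field $\mathbb F_q$, $q$ odd, then every finite set $\mathcal M$ of $k\times k$ matrices over $R$ whose determinants map to nonzero elements of $\mathbb F_q$ has a subset $\mathcal M'$ with $|\mathcal M'|\ge|\mathcal M|/|GL_k(\mathbb F_q)|$ such that $\det(A+B)$ maps to a nonzero element of $\mathbb F_q$ for all $A,B\in\mathcal M'$. This applies to integer matrices with determinants prime to a fixed odd prime, and to $GL_k(R)$ for any finitely generated domain $R$ of characteristic $\ne2$.

(c) For real $k\times k$ matrices with condition number $\|A\|\|A^{-1}\|\le\kappa$, a constant $c(k,\kappa)>0$ exists.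

Here $\|\cdot\|$ is the operator norm for the Euclidean norm, and $\log$ is the natural logarithm.

## 3. Reduction modulo a prime and compactness of the unit sphere

A sensible person first tries to prove that the answer is yes. Two natural arguments work under an extra hypothesis, and they give Theorem 3(b) and (c). The way they break in general tells us what a counterexample must look like.

**Proof of Theorem 3(b).** The purpose is to replace sign patterns by residues. Classify the matrices of $\mathcal M$ by their images in $GL_k(\mathbb F_q)$ and keep a largest class $\mathcal M'$. There are at most $|GL_k(\mathbb F_q)|$ classes, so $|\mathcal M'|\ge|\mathcal M|/|GL_k(\mathbb F_q)|$. If $A,B\in\mathcal M'$ have the common image $\bar A$, then $\det(A+B)$ maps to $\det(2\bar A)=2^k\det\bar A$, which is nonzero because $q$ is odd.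

For integer matrices with determinants prime to an odd prime $p$, use $\mathbb Z\to\mathbb F_p$. Now let $R$ be a finitely generated domain of characteristic $\neq2$. Then $2\ne0$ in $R$, so $R[1/2]$ is a nonzero finitely generated ring. Choose a maximal ideal. The residue field is finitely generated as a ring, and by the Nullstellensatz over $\mathbb Z$ such a field is finite. Its order is odd since $2$ is invertible in it. Determinants of matrices in $GL_k(R)$ are units, so they map to nonzero elements. $\square$

For example, $|GL_2(\mathbb F_3)|=48$, so $c=\frac1{48}$ works for $2\times2$ integer matrices with determinants prime to $3$.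

**Proof of Theorem 3(c).** The purpose is to use compactness in place of finiteness. Write $A=s\hat A$ with $s=\|A\|>0$ and $\|\hat A\|=1$. The condition number is unchanged by scaling, so $\|\hat A^{-1}\|\le\kappa$, and the smallest singular value of $\hat A$ is $1/\|\hat A^{-1}\|\ge1/\kappa$. Partition the compact unit sphere of $k\times k$ matrices into finitely many cells, say $L(k,\kappa)$ of them, of diameter $<1/\kappa$. Keep the matrices whose $\hat A$ lies in a most popular cell. For $A=s\hat A$ and $B=s'\hat B$ with $\hat A,\hat B$ in this cell,
$$A+B=(s+s')\hat A+s'(\hat B-\hat A),\qquad \|s'(\hat B-\hat A)\|<\frac{s+s'}{\kappa}.$$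
The smallest singular value of $(s+s')\hat A$ is at least $(s+s')/\kappa$. So $\|(A+B)v\|>0$ for every unit vector $v$, and $A+B$ is nonsingular. Thus $c=1/L(k,\kappa)$ works. $\square$

**Where these stop.** Given any finite set $\mathcal M$ of nonsingular real matrices, the ring generated by all entries and all inverse determinants is a finitely generated domain of characteristic $0$, so (b) applies to $\mathcal M$. But the field $\mathbb F_q$ depends on $\mathcal M$, and nothing bounds $q$. If $\mathcal M$ consists of integer matrices of determinant $Q$, and $Q$ is divisible by every prime up to $H$, then reduction modulo $p$ is useless for all $p\le H$. Likewise (c) gives no uniform constant once the condition numbers are unbounded. A counterexample should have a common determinant divisible by many primes, and large entries. The one below has both features.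

## 4. A plane of matrices and the differences on a hyperbola

**Passing from $k=2$ to larger $k$.** For $2\times2$ matrices $A,B$,
$$\det\big(\mathrm{diag}(A,I_{k-2})+\mathrm{diag}(B,I_{k-2})\big)=2^{k-2}\det(A+B),\qquad \det\mathrm{diag}(A,I_{k-2})=\det A.$$
Padding by an identity block therefore keeps matrices distinct, keeps determinants, and keeps which sums are singular (over $\mathbb R$). From now on, for Theorem 1, $k=2$.

**The family.** Fix a positive integer $Q$. For $(u,w)\in\mathbb Z^2$ put
$$A(u,w)=\begin{pmatrix}Q+4uw&2u\\2w&1\end{pmatrix}.$$
These matrices are distinct and have determinant $Q$. For two of them,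
$$\det\big(A(u,w)+A(u',w')\big)=2(2Q+4uw+4u'w')-4(u+u')(w+w')=4\big(Q+(u-u')(w-w')\big).\tag{1}$$
So the sum is singular if and only if $(u-u')(w-w')=-Q$. The matrix question has become a question about the plane: *how dense can a set of points in a large square be if no difference of two of its points lies on the hyperbola $xy=-Q$?*

**Small $Q$ by hand.** For $Q=1$ the forbidden steps are $\pm(1,-1)$, and the points with $u$ even avoid them: density $\frac12$. For $Q=6$ the forbidden steps are $\pm(1,-6),\pm(2,-3),\pm(3,-2),\pm(6,-1)$. Each changes $u+w$ by an odd number, so the points with $u+w$ even avoid them: density $\frac12$ again.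

**A congruence obstruction.** Let $\ell$ be a prime and $\ell^j$ the exact power of $\ell$ dividing $Q$. Among any finite set of points, some class of $u$ modulo $\ell^{j+1}$ contains at least a fraction $\ell^{-(j+1)}$. Within this class, $(u-u')(w-w')$ is divisible by $\ell^{j+1}$, hence is never $-Q$. So to force density below $\delta$ we need $\ell^{j+1}>1/\delta$ for *every* prime $\ell$. In particular, $Q$ must be divisible by every prime $\ell\le1/\delta$.

**Cliques do not help.** One might hope to find many points whose pairwise differences all lie on the hyperbola, as with the $2^k$ sign matrices of Section 1. There are not even three. Translate one of them to the origin. The others are $(a,-Q/a)$ and $(a',-Q/a')$, and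
$$(a-a')\Big(-\frac Qa+\frac Q{a'}\Big)=\frac{Q(a-a')^2}{aa'}.$$
Setting this equal to $-Q$ gives $a^2-aa'+a'^2=0$, that is, $(a-\frac{a'}2)^2+\frac34a'^2=0$, which is impossible for nonzero reals. So the graph has no triangles, and we need another reason for independent sets to be sparse. The reason will be spectral.

## 5. A Hoffman-type bound for hyperbola steps

**Definition.** A *character* of an abelian group is a homomorphism to $S^1=\{z\in\mathbb C:|z|=1\}$. For a finite set $\Lambda$, $\mathbb E_{\lambda\in\Lambda}$ is the uniform average over $\Lambda$.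

For example, $x\mapsto e^{2\pi ix/3}$ is a character of $(\mathbb Q,+)$. We use two textbook facts. First, since $S^1$ is a divisible group, a character of a subgroup of an abelian group extends to the whole group. Second, the characters of a discrete abelian group $B$ form a compact group $\widehat B$, which has a Haar probability measure, and
$$\int_{\widehat B}\chi(\beta)\,d\chi=1_{\beta=0}\qquad(\beta\in B).\tag{2}$$
For $\beta\ne0$ this holds because some character $\chi_0$ has $\chi_0(\beta)\neq1$ (take one on the cyclic group generated by $\beta$ and extend it), and replacing $\chi$ by $\chi\chi_0$ shows that the integral equals $\chi_0(\beta)$ times itself.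

**Warm-up in a finite group.** Let $G$ be a finite abelian group and $S=-S\subset G\setminus\{0\}$ nonempty, such that $\frac1{|S|}\sum_{s\in S}\chi(s)\ge-\varepsilon$ for all characters $\chi$. Let $U\subset G$ have density $\delta$ and no difference in $S$. Put $\nu=\varepsilon1_{\{0\}}+\frac1{|S|}1_S$ and $g=1_U-\delta$. The form $\sum_{p,p'}\nu(p-p')g(p)g(p')=\frac1{|G|}\sum_\chi\hat\nu(\chi)|\hat g(\chi)|^2$ is $\ge0$. Directly, it equals $\varepsilon|U|-2\delta(1+\varepsilon)|U|+\delta^2(1+\varepsilon)|G|$. Dividing by $|G|$ gives $\varepsilon\delta\ge(1+\varepsilon)\delta^2$, so $\delta\le\frac{\varepsilon}{1+\varepsilon}$. For the 5-cycle, $G=\mathbb Z/5$ and $S=\{\pm1\}$, the averages are $\cos(2\pi j/5)$, the smallest is $-\frac{1+\sqrt5}4$, and the bound is $\delta\le1/\sqrt5\approx0.447$; the true maximum is $\frac25$.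

We need the same in the plane $K^2$, on a finite piece $F$ with a small boundary, and with a count of edges.

**Proposition B.** Let $K$ be a field, $\theta\in K^*$, $\Lambda=-\Lambda\subset K^*$ finite and nonempty, $\varepsilon>0$, and assume that $\mathbb E_{\lambda\in\Lambda}\xi(\lambda)\eta(1/\lambda)$ is real and $\ge-\varepsilon$ for all characters $\xi,\eta$ of $(K,+)$. Let $S=\{(\lambda,\theta/\lambda):\lambda\in\Lambda\}\subset K^2$. Let $F\subset K^2$ be finite and nonempty with $|\{p\in F:p+s\notin F\}|\le\rho|F|$ for all $s\in S$. Then for every $U\subset F$, with $\delta=|U|/|F|$,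
$$N(U):=\frac1{|S|}\big|\{(p,s)\in U\times S:\ p+s\in U\}\big|\ \ge\ \big(\delta^2-(\varepsilon+2\rho)\delta\big)|F|.\tag{3}$$
In particular, if $\delta>\varepsilon+2\rho$, there are distinct $(x,y),(x',y')\in U$ with $(x-x')(y-y')=\theta$.

**Step 1: a positive semidefinite form.** The purpose of this step is to turn the hypothesis on characters into an inequality for functions on the plane. Let $\nu=\varepsilon1_{\{0\}}+\frac1{|S|}1_S$ on $K^2$. It is even, since $\Lambda=-\Lambda$ gives $S=-S$. For finitely supported real $g$ on $K^2$ put
$$\Phi(g)=\sum_{p,p'}\nu(p-p')g(p)g(p').$$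
We claim $\Phi(g)\ge0$. Let $B$ be the subgroup of $K^2$ generated by $S$ and the support of $g$, regarded as a discrete group. For $\chi\in\widehat B$ put $\hat g(\chi)=\sum_pg(p)\chi(p)$ and
$$\hat\nu(\chi)=\sum_p\nu(p)\chi(p)=\varepsilon+\frac1{|S|}\sum_{s\in S}\chi(s).$$
Expanding and using (2),
$$\int_{\widehat B}\hat\nu|\hat g|^2\,d\chi=\sum_{s,p,p'}\nu(s)g(p)g(p')\int_{\widehat B}\chi(s+p-p')\,d\chi=\sum_{p,p'}\nu(p'-p)g(p)g(p')=\Phi(g).$$
It remains to see that $\hat\nu\ge0$. Extend $\chi$ to a character of $K^2$. It has the form $(x,y)\mapsto\xi(x)\eta(y)$ with characters $\xi,\eta$ of $(K,+)$, namely $\xi(x)=\chi(x,0)$ and $\eta(y)=\chi(0,y)$. Hence $\hat\nu(\chi)=\varepsilon+\mathbb E_\lambda\,\xi(\lambda)\eta(\theta/\lambda)$. Apply the hypothesis to $\xi$ and the character $y\mapsto\eta(\theta y)$: the average is real and $\ge-\varepsilon$. So $\hat\nu(\chi)\ge0$.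

**Step 2: testing the form on a balanced function.** The purpose of this step is to read off the edge count. Take $g=1_U-\delta1_F$. Since $\nu$ is even,
$$\Phi(g)=\Phi(1_U)-2\delta\sum_{p\in U,\,p'\in F}\nu(p-p')+\delta^2\Phi(1_F).$$
The three terms are estimated as follows. By the definition of $\nu$ and $S=-S$, $\Phi(1_U)=\varepsilon|U|+N(U)$. For each $p'\in F$ we have $\sum_{p\in F}\nu(p-p')\le1+\varepsilon$, so $\Phi(1_F)\le(1+\varepsilon)|F|$. Finally, for each $s\in S$ at least $|U|-\rho|F|$ points $p\in U$ have $p+s\in F$. As $S=-S$,
$$\sum_{p\in U,\,p'\in F}\nu(p-p')\ge\varepsilon|U|+|U|-\rho|F|.$$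
With $|U|=\delta|F|$, the inequality $\Phi(g)\ge0$ becomes
$$0\le\varepsilon\delta|F|+N(U)-2\delta\big((1+\varepsilon)\delta-\rho\big)|F|+\delta^2(1+\varepsilon)|F|,$$
that is, $N(U)\ge\big((1+\varepsilon)\delta^2-\varepsilon\delta-2\rho\delta\big)|F|$, which implies (3). If $\delta>\varepsilon+2\rho$, then $N(U)>0$, so some $p$ and $p+s$ with $s\in S$ both lie in $U$. They are distinct because $s\ne0$, and the product of the coordinates of $s$ is $\theta$. $\square$

**Which $\Lambda$ to use?** We need $\Lambda$ for which all the averages $\mathbb E_\lambda\xi(\lambda)\eta(1/\lambda)$ are almost nonnegative. A first try over $\mathbb Q$ is $\Lambda=\{\pm2^j:0\le j<E\}$. It fails at a definite place. Take $\xi(x)=e^{2\pi ix/3}$ and $\eta=1$. No $2^j$ is divisible by $3$, so the numbers $\xi(\pm2^j)$ are the two primitive cube roots of unity, equally often, and the average is $-\frac12$ for every $E$. This is the congruence obstruction for $\ell=3$: with $Q=2^{E-1}$, the points with $3\mid u$ avoid the hyperbola, and their density $\frac13$ equals $\frac{\varepsilon}{1+\varepsilon}$ for $\varepsilon=\frac12$.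

The set $\{\pm 2^j\}$ is almost unchanged by multiplication by $2$ (a fraction $1/E$ of it leaves), but multiplication by $3$ moves all of it away. We shall show that near-invariance under sufficiently many multipliers is all that is needed.

## 6. Multiplicative near-invariance forces the averages to be almost nonnegative

**The argument with the errors left out.** This paragraph is only a guide. Fix $\xi,\eta$ and put $e_{x,y}(\lambda)=\xi(\lambda x)\eta(y/\lambda)$, a unit vector in $L^2(\Lambda)$, and $\varphi(x,y)=\mathbb E_\lambda e_{x,y}(\lambda)$. Then $\langle e_p,e_{p'}\rangle=\varphi(p-p')$ for points $p,p'$ of the plane, and we want $\varphi(1,1)\ge0$. Suppose $\Lambda$ were exactly invariant under all multipliers. Then $\varphi(dx,y/d)=\varphi(x,y)$, so $\varphi(x,y)$ depends only on $xy$ when $x\ne0$; write it $f(xy)$. We want $f(1)$.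

The unit vectors $e_{0,z}$ have pairwise inner products $\varphi(0,z-z')=\varphi(0,1)$, all the same. So averages of many of them are close to each other in norm, and since $f(z)=\langle e_{0,z},e_{-1,0}\rangle$, all averages of $f$ over spread-out sets of $z$ are close to one number $c$. Here a direct approach stops: this controls averages of $f$ over many $z$, and says nothing about $f$ at the single point $1$.

The way past this is to let the point $1$ occur many times. Take many points $(d,1/d)$ *on* the hyperbola $xy=1$, with average vector $V$, and a generic grid $X\times Y$, with average vector $V'$. For pairs inside the hyperbola cloud, pairs inside the grid, and pairs between the two, the product of the coordinate differences takes spread-out values. So $\langle V,V\rangle$, $\langle V',V'\rangle$ and $\langle V,V'\rangle$ are all about $c$, and $\|V-V'\|^2\approx c+c-2c=0$. But relative to the origin, the hyperbola cloud always gives product exactly $1$, so $\langle V,e_{0,0}\rangle=f(1)$, while $\langle V',e_{0,0}\rangle\approx c$. Since $V\approx V'$, we get $f(1)\approx c\approx\|V'\|^2\ge0$.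

Now the precise version. It must list the multipliers that are used.

**Setting.** Let $K$ be a field, $m\ge2$, and let $D,X,Y\subset K^*$ be sets of size $m$ with $D\cap X=\emptyset$ and $1/d\notin Y$ for all $d\in D$. Put
$$Z_1=\Big\{-\tfrac{(d-d')^2}{dd'}:d\ne d'\in D\Big\},\qquad Z_2=\{(d-x)(\tfrac1d-y): d\in D,x\in X,y\in Y\},$$
$$Z_3=\{(x-x')(y-y'):x\neq x'\in X,\ y\ne y'\in Y\},\qquad Z_4=\{xy:x\in X,y\in Y\},$$
and $Z=Z_1\cup Z_2\cup Z_3\cup Z_4$. These are the products of coordinate differences for pairs inside the hyperbola cloud, pairs between cloud and grid, pairs inside the grid, and pairs between grid and origin. For $Z_1$ note that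
$$(d-d')\Big(\frac1d-\frac1{d'}\Big)=-\frac{(d-d')^2}{dd'}.$$
Let $\mathcal D\subset K^*$ be the finite set consisting of

* all $1/d$, $1/x$, $1/(d-d')$, $1/(d-x)$, $1/(x-x')$ with $d\ne d'\in D$ and $x\ne x'\in X$;
* all nonzero $z-z'$ with $z,z'\in Z$.

**Proposition A.** Let $\Lambda\subset K^*$ be finite and nonempty with $\Lambda=-\Lambda$ and $|\{\lambda\in\Lambda: \mu\lambda\notin\Lambda\}|\le\frac1{2m}|\Lambda|$ for all $\mu\in\mathcal D$. Then for all characters $\xi,\eta$ of $(K,+)$, the number $\mathbb E_{\lambda\in\Lambda}\,\xi(\lambda)\eta(1/\lambda)$ is real and $\ge -17m^{-1/4}$.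

**Step 1: the vectors and the approximate symmetry.** The purpose of this step is to show that $\varphi(x,y)$ nearly depends on $xy$ only. In $L^2(\Lambda)$ with the uniform probability measure put
$$e_{x,y}(\lambda)=\xi(\lambda x)\eta(y/\lambda),\qquad\varphi(x,y)=\mathbb E_\lambda e_{x,y}(\lambda)\qquad(x,y\in K).$$
Then $\langle e_{x,y},e_{x',y'}\rangle=\varphi(x-x',y-y')$, $|\varphi|\le1$, $\varphi(0,0)=1$, and $e_{0,0}$ is the constant function $1$. Substituting $\lambda\to-\lambda$, which preserves $\Lambda$, gives $\varphi=\overline\varphi$, so $\varphi$ is real.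

Let $\mu\in\mathcal D$. Then $\varphi(\mu x,y/\mu)=\mathbb E_{\lambda\in\Lambda}e_{x,y}(\mu\lambda)$ is the average of $e_{x,y}$ over $\mu\Lambda$, a set of the same size as $\Lambda$. Also $|\mu\Lambda\,\triangle\,\Lambda|=2|\mu\Lambda\setminus\Lambda|\le\frac1m|\Lambda|$. As $|e_{x,y}|=1$,
$$|\varphi(\mu x,y/\mu)-\varphi(x,y)|\le\frac1m\qquad(\mu\in\mathcal D,\ x,y\in K).\tag{4}$$
Put $f(z)=\varphi(1,z)$ and $\beta=\varphi(0,1)$. With $\mu=1/x$ in (4),
$$|\varphi(x,y)-f(xy)|\le\frac1m\qquad\text{whenever }x\ne0,\ 1/x\in\mathcal D.\tag{5}$$

**Step 2: $f$ has nearly the same average under all spread-out distributions.** The purpose of this step is to produce the number $c$. Let $p,p'$ be probability distributions on $Z$ with all point masses at most $\frac2{m-1}$, and let $q=p-p'$. Since $f(z)=\langle e_{0,z},e_{-1,0}\rangle$ and $\|e_{-1,0}\|=1$, the Cauchy–Schwarz inequality gives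
$$\Big|\sum_zq_zf(z)\Big|^2\le\Big\|\sum_zq_ze_{0,z}\Big\|^2=\sum_{z,z'}q_zq_{z'}\varphi(0,z-z').$$
For $z=z'$ the value of $\varphi$ is $1$. For $z\ne z'$, the difference $z-z'$ lies in $\mathcal D$, and (4) with $\mu=z-z'$ at the point $(0,z-z')$ gives $|\varphi(0,z-z')-\beta|\le\frac1m$. Since $\sum_zq_z=0$, we have $\sum_{z\ne z'}q_zq_{z'}=-\sum_zq_z^2$. So the right side is at most
$$(1-\beta)\sum_zq_z^2+\frac1m\Big(\sum_z|q_z|\Big)^2.$$
Here $1-\beta\le2$; also $q_z^2\le p_z^2+p_z'^2$, and $\sum_z p_z^2\le\max_z p_z\le\frac2{m-1}$, and the same holds for $p'$; and $\sum|q_z|\le2$. So we get at most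
$$2\cdot\frac4{m-1}+\frac4m\le\frac{16}m+\frac4m=\frac{20}m,$$
using $m-1\ge m/2$. Therefore
$$\Big|\sum_zp_zf(z)-\sum_zp'_zf(z)\Big|\le h:=\sqrt{20}\,m^{-1/2}<4.5\,m^{-1/2}.\tag{6}$$

**Step 3: the four distributions are spread out.** The purpose of this step is to see that (6) applies to the products we meet. Let $p_1,\dots,p_4$ be the distributions on $Z_1,\dots,Z_4$ of the displayed expressions when their parameters are chosen uniformly: over ordered pairs $d\ne d'$ for $p_1$, over all $(d,x,y)$ for $p_2$, over ordered pairs $x\ne x'$ and $y\ne y'$ for $p_3$, and over all $(x,y)$ for $p_4$. All their point masses are at most $\frac2{m-1}$: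

* For $p_1$, fix $d'$ and put $r=d/d'$. The expression is $2-r-1/r$. It takes a given value for at most two $r$ (the roots of a quadratic equation), out of $m-1$ choices of $d$.
* For $p_2$, $p_3$, $p_4$, fix all parameters except $y$. The expression is injective in $y$, because the factors $d-x$, $x-x'$, $x$ are nonzero, and $y$ has at least $m-1$ equally likely values.

So (6) applies to any two of $p_1,\dots,p_4$. Put $c=\sum_zp_4(z)f(z)$; then $|c|\le1$.

**Step 4: two vectors with the same Gram matrix.** The purpose of this step is to compare the hyperbola cloud with the grid. Let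
$$V=\frac1m\sum_{d\in D}e_{d,1/d},\qquad V'=\frac1{m^2}\sum_{x\in X,\,y\in Y}e_{x,y}.$$

* $\langle V,V\rangle$ is the average of $\varphi(d-d',\frac1d-\frac1{d'})$ over $(d,d')\in D^2$. Pairs $d=d'$ have proportion $\frac1m$, and there the value differs from $c$ by at most $2$. For $d\ne d'$ the value is within $\frac1m$ of $f\big(-\frac{(d-d')^2}{dd'}\big)$ by (5), and the average of the latter is within $h$ of $c$ by (6). So $|\langle V,V\rangle-c|\le\frac2m+\frac1m+h$.
* $\langle V',V'\rangle$ is the average of $\varphi(x-x',y-y')$ over $X^2\times Y^2$. The cases $x=x'$ or $y=y'$ have proportion at most $\frac2m$, and the others are treated by (5) and (6) with $p_3$. So $|\langle V',V'\rangle-c|\le\frac4m+\frac1m+h$.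
* $\langle V,V'\rangle$ is the average of $\varphi(d-x,\frac1d-y)$, and $d\ne x$ always. By (5) and (6) with $p_2$, $|\langle V,V'\rangle-c|\le\frac1m+h$.
* $\langle V',1\rangle$ is the average of $\varphi(x,y)$. By (5) and the definition of $c$, $|\langle V',1\rangle-c|\le\frac1m$.
* $\langle V,1\rangle$ is the average of $\varphi(d,1/d)$, and $d\cdot\frac1d=1$. By (5), $|\langle V,1\rangle-f(1)|\le\frac1m$.

**Step 5: conclusion.** The purpose of this step is to assemble the five estimates. From $\langle V',V'\rangle\ge0$ we get $c\ge-(\frac5m+h)$. From the first three estimates,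
$$\|V-V'\|^2=\langle V,V\rangle+\langle V',V'\rangle-2\langle V,V'\rangle\le\Big(c+\frac3m+h\Big)+\Big(c+\frac5m+h\Big)-2\Big(c-\frac1m-h\Big)=\frac{10}m+4h.$$
From the last two, and Cauchy–Schwarz with $\|1\|=1$,
$$f(1)\ge\langle V,1\rangle-\frac1m\ge\langle V',1\rangle-\|V-V'\|-\frac1m\ge c-\frac2m-\|V-V'\|.$$
Inserting the bounds, with $h<4.5\,m^{-1/2}$,
$$f(1)\ge-\Big(\frac7m+4.5\,m^{-1/2}\Big)-\sqrt{\frac{10}m+18\,m^{-1/2}}\ge-(11.5+\sqrt{28})\,m^{-1/4}\ge-17\,m^{-1/4},$$
since $m^{-1}\le m^{-1/2}\le m^{-1/4}$ and $\sqrt{28}<5.3$. As $f(1)=\varphi(1,1)=\mathbb E_\lambda\,\xi(\lambda)\eta(1/\lambda)$, this proves Proposition A. $\square$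

## 7. A highly divisible determinant: proof of Theorem 1

By Section 4 we may take $k=2$; padding does not change any of the sizes below, so the constant $C$ will not depend on $k$.

**Step 1: the multipliers over $\mathbb Q$.** The purpose of this step is to bound the fractions in $\mathcal D$. Let $K=\mathbb Q$, $m\ge2$, $D=\{1,\dots,m\}$, $X=Y=\{m+1,\dots,2m\}$. Then $D\cap X=\emptyset$, and $1/d\le1$ is not in $Y$. Every $z\in Z$ is $a/b$ with integers $|a|\le4m^3$ and $1\le b\le m^2$:

* in $Z_1$, the numerator $(d-d')^2$ and the denominator $dd'$ are at most $m^2$;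
* in $Z_2$, $z=(d-x)(1-dy)/d$ with $|d-x|\le2m$, $|1-dy|\le2m^2$ and $d\le m$;
* in $Z_3$, $z$ is an integer with $|z|\le m^2$;
* in $Z_4$, $z$ is an integer with $|z|\le4m^2$.

A difference $\frac ab-\frac{a'}{b'}=\frac{ab'-a'b}{bb'}$ then has numerator at most $8m^5$ in absolute value and denominator at most $m^4$. The remaining elements of $\mathcal D$ are $\pm1$ divided by an integer at most $2m$. So every element of $\mathcal D$ is a fraction $a/b$ in lowest terms with $1\le|a|,b\le H:=8m^5$.

**Step 2: the set $\Lambda$ and the number $Q$.** The purpose of this step is to satisfy the hypothesis of Proposition A with divisors of a single integer. Put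
$$E=\lceil4m\log_2H\rceil,\qquad\Lambda=\Big\{\pm\prod_{p\le H}p^{e_p}:0\le e_p<E\Big\},\qquad Q=\prod_{p\le H}p^{E-1},$$
with products over primes. Clearly $\Lambda=-\Lambda$. Let $\mu=\pm\prod p^{f_p}\in\mathcal D$, with $\mu=a/b$ as above. Only primes $p\le H$ occur, and $\sum_p|f_p|\le\log_2|a|+\log_2b\le2\log_2H$. For $\lambda=\pm\prod p^{e_p}\in\Lambda$ we have $\mu\lambda\notin\Lambda$ only if $e_p+f_p\notin[0,E-1]$ for some $p$. For each $p$ this happens for a proportion at most $|f_p|/E$ of $\Lambda$. So the proportion of $\lambda$ with $\mu\lambda\notin\Lambda$ is at most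
$$\frac1E\sum_p|f_p|\le\frac{2\log_2H}{4m\log_2H}=\frac1{2m}.$$
Proposition A applies, and the hypothesis of Proposition B holds with $\varepsilon=17m^{-1/4}$. Note that $Q$ is divisible by high powers of all primes up to $H$, as Section 4 told us it must be.

**Step 3: the square.** The purpose of this step is to apply Proposition B to the matrices $A(u,w)$ with this $Q$. Take $\theta=-Q$ and $F=\{1,\dots,s\}^2$. Each $\lambda\in\Lambda$ divides $Q$, so $S=\{(\lambda,-Q/\lambda)\}\subset\mathbb Z^2$. Under translation by $(\lambda,-Q/\lambda)$, at most $s(|\lambda|+|Q/\lambda|)\le2Qs$ points of $F$ leave $F$. Hence $\rho=2Q/s$ is admissible. If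
$$s\ge4Qm^{1/4},\tag{7}$$
then $2\rho\le m^{-1/4}$, and every $U\subset F$ with $|U|>18m^{-1/4}|F|$ contains distinct $(u,w),(u',w')$ with $(u-u')(w-w')=-Q$. By (1), the corresponding matrices have a singular sum. So every good subset of $\{A(u,w):(u,w)\in F\}$ has size at most $18m^{-1/4}s^2$. Letting $m\to\infty$ already disproves the existence of $c$.

**Step 4: the size of $Q$, and all $n$.** The purpose of this step is the quantitative bound. By the textbook inequality $\prod_{p\le H}p\le4^H$, $\log Q\le EH\log4$. Since $\log_2m\le m$,
$$E\le4m(3+5\log_2m)+1\le20m^2+12m+1\le33m^2,\qquad EH\le264\,m^7.$$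
So there is an absolute constant $C_1$ with $4Qm^{1/4}\le e^{C_1m^7}$ for all $m\ge2$.

Let $n$ be large. Put $s=\lfloor\sqrt n\rfloor$ and $m=\lfloor(\log n/(4C_1))^{1/7}\rfloor$, so $m\ge2$. Then
$$4Qm^{1/4}\le e^{C_1m^7}\le n^{1/4}\le\sqrt n-1\le s,$$
so (7) holds. Let $\mathcal M$ consist of the $s^2$ matrices $A(u,w)$ with $(u,w)\in F$ and of $n-s^2\le2\sqrt n$ further matrices $A(u,w)$ with $(u,w)\in\mathbb Z^2\setminus F$. Then $|\mathcal M|=n$, and all determinants equal $Q$. The part of a good subset that comes from $F$ is good, so the good subset has size at most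
$$18m^{-1/4}s^2+2\sqrt n\le18m^{-1/4}n+2\sqrt n.$$
Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, $m\ge\frac12(\log n/(4C_1))^{1/7}$, so $m^{-1/4}=O((\log n)^{-1/28})$. The term $2\sqrt n$ is also $O(n(\log n)^{-1/28})$. For the finitely many remaining $n\ge2$ take any $n$ matrices $A(u,w)$ with $Q=1$; the bound $|\mathcal M'|\le n\le Cn/(\log n)^{1/28}$ holds once $C$ is large enough. This proves Theorem 1. $\blacksquare$

## 8. Boxes in finitely generated groups: proof of Theorem 2

Padding by $I_{k-2}$ keeps $2\times2$ matrices of determinant $1$ distinct and of determinant $1$, and multiplies $\det(A+tB)$ by $(1+t)^{k-2}$, so a singular combination stays singular. Hence take $k=2$.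

**Step 1: the family over $K$.** The purpose of this step is to find the analog of (1) in $SL_2(K)$. For $(a,b)\in K^2$ let
$$P(a,b)=\begin{pmatrix}1+ab&a\\b&1\end{pmatrix}\in SL_2(K).$$
These are distinct, and
$$\det\big(P(a,b)+tP(a',b')\big)=(1+t+ab+ta'b')(1+t)-(a+ta')(b+tb').$$
The products $ab$ occur with total coefficient $(1+t)-1=t$, the products $a'b'$ with $t(1+t)-t^2=t$, and $ab'$ and $a'b$ with $-t$ each. So
$$\det\big(P(a,b)+tP(a',b')\big)=(1+t)^2+t(a-a')(b-b').\tag{8}$$

**Step 2: the case $t=-1$.** Here the hyperbola degenerates to two lines, and the pigeonhole principle suffices. Choose an integer $g>1/\varepsilon$ and $G\subset K$ with $|G|=g$, and let $\mathcal M=\{P(a,b):a,b\in G\}$. A subset with more than $g$ elements contains two distinct matrices with equal $a$, and then (8) is $0$. Since $g=|\mathcal M|/g<\varepsilon|\mathcal M|$, every subset with more than $\varepsilon|\mathcal M|$ elements has such a pair.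

**Step 3: the case $t\ne-1$.** The purpose is to find $\Lambda$ and $F$ without using primes or integers. By (8) the determinant vanishes if and only if
$$(a-a')(b-b')=\theta:=-\frac{(1+t)^2}t\ne0.$$
Choose $m\ge2$ with $17m^{-1/4}\le\varepsilon/2$, and sets $D,X,Y\subset K^*$ of size $m$ with $D\cap X=\emptyset$ and $1/d\notin Y$ for $d\in D$; this is possible since $K$ is infinite.

The subgroup of $K^*$ generated by $\mathcal D\cup\{-1\}$ is a finitely generated abelian group, hence isomorphic to $\mathbb Z^r\times T$ with $T$ finite, and $-1\in T$ because $-1$ has finite order. Let $\Lambda$ correspond to $\{0,\dots,E-1\}^r\times T$. Then $\Lambda=-\Lambda$. An element $\mu\in\mathcal D$ with $\mathbb Z^r$-coordinates $(f_i)$ moves at most a fraction $\sum_i|f_i|/E$ of $\Lambda$ out of $\Lambda$, by the argument of Section 7, Step 2. As $\mathcal D$ is finite, this is at most $\frac1{2m}$ for large $E$, and Proposition A gives the hypothesis of Proposition B with $\varepsilon/2$ in place of $\varepsilon$.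

Let $S=\{(\lambda,\theta/\lambda):\lambda\in\Lambda\}$. The subgroup of $(K^2,+)$ generated by the finite set $S$ is isomorphic to $\mathbb Z^{r'}\times T'$ with $T'$ finite. Let $F$ correspond to $\{0,\dots,L-1\}^{r'}\times T'$. In the same way, for large $L$ each $s\in S$ moves at most a fraction $\rho=\varepsilon/4$ of $F$ out of $F$. Now $\frac\varepsilon2+2\rho=\varepsilon$. By Proposition B every $U\subset F$ with $|U|>\varepsilon|F|$ contains distinct $(a,b),(a',b')$ with $(a-a')(b-b')=\theta$. So $\mathcal M=\{P(a,b):(a,b)\in F\}$ has the required property. $\blacksquare$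

**Remark (many singular pairs).** In the case $t\ne-1$, (3) gives more than one pair. If $U\subset F$ has density $\delta$, the normalized count satisfies $N(U)\ge(\delta^2-\varepsilon\delta)|\mathcal M|$. Up to the error $\varepsilon\delta|\mathcal M|$, this is at least the count expected of a random subset of density $\delta$.

## 9. The classification over fields of characteristic different from two

Parts (b) and (c) of Theorem 3 were proved in Section 3. It remains to prove (a). Let $\operatorname{char}K\ne2$.

**Step 1: $k=1$.** This is the argument of Section 1. For nonzero scalars, $x+y=0$ if and only if $y=-x$, and $2x\ne0$. Keeping one element of each pair $\{x,-x\}$ gives $|\mathcal M'|\ge|\mathcal M|/2$, and $\{1,-1\}$, which has two elements since $\operatorname{char}K\neq2$, shows that $\frac12$ is optimal.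

**Step 2: $K$ finite.** A set of nonsingular matrices has at most $|GL_k(K)|$ elements, and a single matrix is good because $\det(2A)=2^k\det A\ne0$. So $c=1/|GL_k(K)|$ works.

**Step 3: $k\ge2$ and $K$ infinite.** Suppose a constant $c>0$ existed. Apply Theorem 2 with $t=1$ and $\varepsilon=c/2$. In the resulting set $\mathcal M$, which is nonempty, every subset with more than $\varepsilon|\mathcal M|$ elements contains distinct $A,B$ with $\det(A+B)=0$, so every good subset has at most $\frac c2|\mathcal M|<c|\mathcal M|$ elements. This is a contradiction. $\blacksquare$
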